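# Maximal $\mathrm{FA}_n$ subgroups of Coxeter groups

## 1. Conjugates of special subgroups: a guess, and small groups

Take a Coxeter group $W$ and look at the subgroups that are forced to have a fixed point whenever they act on an $n$-dimensional complex of nonpositive curvature. What are the largest such subgroups? The first guess is that nothing exotic happens: they are the conjugates of special subgroups, namely of those special subgroups that are largest *among special subgroups* with the property. In this lecture we make the guess precise, test it by hand, and prove that it is right for every $n\ge 1$.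

Let $(W,S)$ be a Coxeter system with $S$ finite, and let $m_{st}$ be the order of $st$. For $T\subset S$ let $W_T$ be the subgroup generated by $T$. Then $(W_T,T)$ is a Coxeter system with the presentation induced from $W$. Such a $W_T$ is a *special subgroup*, of rank $|T|$.

Let $M_\kappa^2$ be the simply connected surface of constant curvature $\kappa$, and put $D_\kappa=\infty$ for $\kappa\le0$, $D_1=\pi$. A metric space is $\mathrm{CAT}(\kappa)$ if points at distance $<D_\kappa$ are joined by geodesics, and geodesic triangles of perimeter $<2D_\kappa$ are no thicker than their comparison triangles in $M^2_\kappa$. Distances may be $\infty$; a discrete set whose distinct points have distance $\infty$ counts as $\mathrm{CAT}(1)$. An *$M_\kappa$-complex* is glued from convex polyhedral cells of constant curvature $\kappa$ along isometries of faces and carries its length metric. "Finitely many shapes" means finitely many isometry types of cells.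

**Definition (property $\mathrm{FA}_n$).** A group $G$ has property $\mathrm{FA}_n$ if every action of $G$ by cellular isometries on an $n$-dimensional $\mathrm{CAT}(0)$ cell complex (a piecewise Euclidean or piecewise hyperbolic polyhedral complex with finitely many shapes of cells) has a global fixed point.

For $n=1$ this is Serre's property FA. Two facts about $\mathrm{FA}_n$ are taken as given:

* (A1) For $m\ge n$, $\mathrm{FA}_m\Rightarrow\mathrm{FA}_n$.
* (A2) If every special subgroup of $W$ of rank at most $n+1$ is finite, then $W$ has $\mathrm{FA}_n$.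

From Bridson–Haefliger, *Metric spaces of non-positive curvature*, cited as [BH], we need at once:

* (G0) A connected $M_\kappa$-complex with finitely many shapes is a complete geodesic space [BH I.7.19, I.7.50].
* (G3) A bounded set in a complete $\mathrm{CAT}(0)$ space has a unique circumcenter [BH II.2.7].

So a finite group has $\mathrm{FA}_n$ for every $n$: an orbit is finite, and its circumcenter is fixed.

**Definition (two kinds of maximality).** A subgroup $H\le W$ is *maximal $\mathrm{FA}_n$* if $H$ has $\mathrm{FA}_n$ and no subgroup of $W$ properly containing $H$ has $\mathrm{FA}_n$. A special subgroup $A=W_T$ is a *maximal $\mathrm{FA}_n$ special subgroup* if $A$ has $\mathrm{FA}_n$ and no special subgroup properly containing $A$ has $\mathrm{FA}_n$.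

In the second definition $A$ competes only with special subgroups. The guess is the Maximal $\mathrm{FA}_n$ Conjecture; the problem is taken from Angela Kubena Barnhill, "The FAn Conjecture for Coxeter groups", arXiv:math/0509439 (2005). The statement is known for $n=1$ (Mihalik and Tschantz) and for $n=2$.

**Example 1 (finite $W$).** $W$ has $\mathrm{FA}_n$, so $W$ is the only maximal $\mathrm{FA}_n$ subgroup and the only maximal $\mathrm{FA}_n$ special subgroup.

**Example 2 (infinite dihedral group).** Let $S=\{s,t\}$, $m_{st}=\infty$. The group acts on the line, with an edge as strict fundamental domain (it meets every orbit exactly once), vertex stabilizers conjugate to $\langle s\rangle$ or $\langle t\rangle$, and no global fixed point. So $W$ is not $\mathrm{FA}_1$, hence for no $n$ is it $\mathrm{FA}_n$. The maximal $\mathrm{FA}_n$ special subgroups are $\langle s\rangle$ and $\langle t\rangle$. A subgroup with $\mathrm{FA}_n$ has $\mathrm{FA}_1$, fixes a point of the line, and so lies in a conjugate of $\langle s\rangle$ or $\langle t\rangle$. These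 conjugates have order $2$, so none properly contains another. The guess holds.

**Example 3 (the $(3,3,3)$ triangle group).** Let $S=\{a,b,c\}$, all $m=3$. For $n=1$, all special subgroups of rank $\le2$ are finite, so $W$ has $\mathrm{FA}_1$ by (A2), and the guess holds trivially. Let $n\ge2$. $W$ acts on the plane tessellated by equilateral triangles, with one triangle as strict fundamental domain and point stabilizers conjugate to proper special subgroups. There is no global fixed point (the three mirrors of $a,b,c$ do not meet), so $W$ is not $\mathrm{FA}_n$. The maximal $\mathrm{FA}_n$ special subgroups are the three dihedral groups of order $6$. A subgroup with $\mathrm{FA}_n$ has $\mathrm{FA}_2$, fixes a point of the plane, and lies in a conjugate of one of them. These conjugates all have order $6$, so each is maximal. For instance the rotation $\langle ab\rangle$ has $\mathrm{FA}_n$ and is not special, but it is not maximal.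

**Example 4 (a special subgroup of order $2$).** The danger in "if" is that a maximal $\mathrm{FA}_n$ special subgroup $A$ might be properly contained in a *conjugate* of another $\mathrm{FA}_n$ special subgroup. Let $A=\langle s\rangle$ be maximal $\mathrm{FA}_n$ special. Then $m_{st}=\infty$ for all $t\ne s$, since otherwise $\langle s,t\rangle$ is finite and has $\mathrm{FA}_n$. So there is a homomorphism $W\to\mathbb Z/2$ with $s\mapsto1$ and all other generators $\mapsto0$. It kills every conjugate of $W_{S\setminus s}$. So if $s\in gW_{T'}g^{-1}$, then $s\in T'$, and if $W_{T'}$ has $\mathrm{FA}_n$, then $T'=\{s\}$ by maximality. The danger does not occur.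

**Example 5 (a group to keep in mind).** Let $S=\{v,s,t,u\}$ with $m_{st}=m_{tu}=m_{su}=m_{vs}=3$ and $m_{vt}=m_{vu}=2$. The subset $\{s,t,u\}$ is as in Example 3, so it generates an infinite group. The other three rank $3$ special subgroups are finite: $W_{\{v,s,t\}}\cong W_{\{v,s,u\}}\cong S_4$ and $W_{\{v,t,u\}}\cong S_3\times\mathbb Z/2$. All rank $2$ special subgroups are finite, so $W$ has $\mathrm{FA}_1$. To test the guess for $n=2$ we would have to show that every $\mathrm{FA}_2$ subgroup lies in a conjugate of one of these three finite groups. The plane of Example 3 is no longer available, and we need a substitute.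

Here are the results of the lecture.

**Theorem A.** Let $n\ge1$. $H\le W$ is maximal $\mathrm{FA}_n$ iff $H=wAw^{-1}$ for some $w\in W$ and some maximal $\mathrm{FA}_n$ special subgroup $A$.

**Theorem B.** If $U\subset S$, $W_U$ is infinite and $W_{U'}$ is finite for all $U'\subsetneq U$, then $W$ acts by cellular isometries, with a single simplex as strict fundamental domain, on a piecewise Euclidean or piecewise hyperbolic $\mathrm{CAT}(0)$ simplicial complex $K_U$ of dimension $|U|-1$ with one shape of top-dimensional simplex. The point stabilizers are exactly the conjugates of the $W_{S\setminus T}$, $\emptyset\ne T\subset U$.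

**Theorem C.** Let $n\ge1$.

1. $W$ has $\mathrm{FA}_n$ iff every special subgroup of rank $\le n+1$ is finite. So if $W$ is infinite and $r$ is the least rank of an infinite special subgroup, then $W$ has $\mathrm{FA}_n$ iff $n\le r-2$.
2. Every $\mathrm{FA}_n$ subgroup of $W$ lies in a conjugate of a maximal $\mathrm{FA}_n$ special subgroup.
3. Let $\mathcal T_n$ be the set of maximal $T\subset S$ all of whose subsets of size $\le n+1$ generate finite groups. Then $T\mapsto W_T$ induces a bijection from $\mathcal T_n$ to the conjugacy classes of maximal $\mathrm{FA}_n$ subgroups. Every maximal $\mathrm{FA}_n$ subgroup is its own normalizer.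

A fourth result, Theorem D, concerns the links of $K_U$ and is stated in Section 4. A set $U$ as in Theorem B is called *minimal infinite*. Since rank $1$ groups have order $2$, $|U|\ge2$.

## 2. Roots, lengths and cosets

Let $(W_J,J)$ be a Coxeter system, $J$ finite. Put $E_J=\bigoplus_{j\in J}\mathbb R\alpha_j$ with the symmetric form $(\alpha_i,\alpha_j)=-2\cos(\pi/m_{ij})$, which is $-2$ if $m_{ij}=\infty$. Thus $(\alpha_j,\alpha_j)=2$ and $(\alpha_i,\alpha_j)\le0$ for $i\ne j$. The group $W_J$ acts by $jx=x-(x,\alpha_j)\alpha_j$ and preserves the form. Put $\Phi=W_J\{\alpha_j\}$, and for $\gamma\in\Phi$ let $r_\gamma x=x-(x,\gamma)\gamma$, so that $r_{w\alpha_j}=wjw^{-1}$. For $x\in E_J$ let $\mathrm{coef}_j(x)$ be its $\alpha_j$-coefficient; $x\ge0$ means that all coefficients are $\ge0$. For $I\subset J$, $x_I$ is the component of $x$ in $E_I$ along $E_{J\setminus I}$. The reflection formula gives, for $x\in E_J$ and $I\subset J$,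
$$gx-x\in E_I\qquad(g\in W_I).\tag{1}$$

For $W_J=S_4$ we may take $\alpha_v=e_1-e_2$, $\alpha_s=e_2-e_3$, $\alpha_t=e_3-e_4$. Then $\Phi=\{e_i-e_j\}$ and $\mathrm{coef}_v,\mathrm{coef}_s,\mathrm{coef}_t$ are the partial sums $x_1$, $x_1+x_2$, $x_1+x_2+x_3$.

The textbook facts are these.

* (F1) Each root is $\ge0$ or $\le0$ (written $>0$, $<0$). $\ell(wj)<\ell(w)$ iff $w\alpha_j<0$. The set $N(w)=\{\gamma\in\Phi^+:w\gamma<0\}$ has $\ell(w)$ elements; if $w=s_l\cdots s_1$ is reduced, $N(w)=\{s_1\cdots s_{i-1}\alpha_{s_i}\}_i$.
* (F2) Reduced words of elements of $W_I$ use only letters of $I$, and $W_I\cap W_{I'}=W_{I\cap I'}$. Each $wW_I$ has a unique shortest element; $w$ is shortest iff $w\alpha_i>0$ for all $i\in I$. Then $\ell(wx)=\ell(w)+\ell(x)$ for $x\in W_I$, and $w\gamma>0$ for all $\gamma\in\Phi^+\cap E_I$ (as $w\gamma$ is a nonnegative combination of positive roots). Likewise for $W_Iw$ with $w^{-1}$.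
* (F3) $W_I$ is finite iff the form is positive definite on $E_I$. We then call $I$ *spherical*.

Two more facts get a proof.

**(F4).** *Let $I$ be spherical and $(\omega_i)_{i\in I}\subset E_I$ the dual basis of $(\alpha_i)_{i\in I}$. Then $\omega_i\ge0$, i.e. $(\omega_i,\omega_k)\ge0$.* The coefficient of $\alpha_k$ in $\omega_i$ is $(\omega_i,\omega_k)$, so the two assertions agree. Write $\omega_i=x^+-x^-$ with $x^\pm\ge0$ of disjoint supports. Then $(x^+,x^-)\le0$, and $0\le\mathrm{coef}_i(x^-)=(\omega_i,x^-)=(x^+,x^-)-|x^-|^2\le-|x^-|^2$. So $x^-=0$.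

**(F5).** *A finite family of pairwise intersecting cosets $w_kW_{I_k}$ has a common element.* Use the Cayley graph with $d(x,y)=\ell(x^{-1}y)$. Let $R=wW_I$. A geodesic between two points of $R$ spells a reduced word of an element of $W_I$, so it stays in $R$: cosets are convex. For $x\in W_J$ let $m$ be the shortest element of $x^{-1}R$ and $\mathrm{proj}_R(x)=xm$. Each $y\in R$ is $xmg$ with $g\in W_I$, and $\ell(mg)=\ell(m)+\ell(g)$, so $\mathrm{proj}_R(x)$ lies on a geodesic from $x$ to $y$. Now let $R_1,R_2,R_3$ intersect pairwise, take $x\in R_1\cap R_2$ and $y=\mathrm{proj}_{R_3}(x)$. For $z\in R_1\cap R_3$, $y$ lies on a geodesic from $x\in R_1$ to $z\in R_1$, so $y\in R_1$ by convexity; likewise $y\in R_2$. This settles three cosets. For more, replace $R_1,R_2$ by $R_1\cap R_2$, which is a coset of $W_{I_1\cap I_2}$ and still meets every other $R_k$, and induct.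

## 3. Theorems A and C from actions with special stabilizers

In Examples 2 and 3 the proof was always the same: one action in the right dimension with stabilizers conjugate to proper special subgroups. Theorem B supplies such actions in general. In this section we assume Theorem B (proved in Section 11) and deduce Theorems A and C.

**Proposition 1.** If $H\le W$ has $\mathrm{FA}_n$, then $H\le wW_Tw^{-1}$ for some $w\in W$ and some $T\subset S$ such that $W_T$ has $\mathrm{FA}_n$.

*Proof.* Choose $T$ of minimal size with $H\le wW_Tw^{-1}$ for some $w$. Suppose that $W_T$ lacks $\mathrm{FA}_n$. By (A2), applied to $W_T$, some special subgroup of $W_T$ of rank $\le n+1$ is infinite, so there is a minimal infinite $U\subset T$ with $|U|-1\le n$. By Theorem B for $(W_T,T)$, $w^{-1}Hw$ acts by cellular isometries on a $\mathrm{CAT}(0)$ complex of dimension $|U|-1$ with finitely many shapes. By (A1) it has $\mathrm{FA}_{|U|-1}$, so it fixes a point and lies in a $W_T$-conjugate of some $W_{T\setminus T_1}$ with $\emptyset\ne T_1\subset U$. This contradicts the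 minimality of $T$. $\square$

**Lemma 2.** If $G_0\le G$ has finite index and $G_0$ has $\mathrm{FA}_n$, then $G$ has $\mathrm{FA}_n$.

*Proof.* Let $G$ act as in the definition. The complex is complete by (G0). A point fixed by $G_0$ has a finite $G$-orbit, and the circumcenter of this orbit (G3) is fixed by $G$. $\square$

The next lemma removes the danger described in Example 4.

**Lemma 3.** Let $W_T$ be a maximal $\mathrm{FA}_n$ special subgroup and $W_{T'}$ an $\mathrm{FA}_n$ special subgroup with $W_T\le hW_{T'}h^{-1}$. Then $T=T'$ and $h\in W_T$; in particular $hW_{T'}h^{-1}=W_T$.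

*Proof.* Write $h=ah_0b$ with $a\in W_T$, $b\in W_{T'}$ and $h_0$ shortest in the double coset $W_ThW_{T'}$. Then $h_0$ is shortest both in $W_Th_0$ and in $h_0W_{T'}$, and $W_T\le h_0W_{T'}h_0^{-1}$.

**Step 1: if $h_0\ne1$, then $W_T$ has finite index in some $W_{T\cup\{s\}}$ with $s\notin T$.** For $t\in T$ let $\delta_t=h_0^{-1}\alpha_t$, which is $>0$ by (F2). Then $r_{\delta_t}=h_0^{-1}th_0\in W_{T'}$. By (1), $-2\delta_t=r_{\delta_t}\delta_t-\delta_t\in E_{T'}$, so $\delta_t\in E_{T'}$. Let $s$ be a left descent of $h_0$, i.e. $\ell(sh_0)<\ell(h_0)$. Then $s\notin T$, since $h_0$ is shortest in its double coset, and $\eta:=-h_0^{-1}\alpha_s>0$. If $\eta\in E_{T'}$, then $h_0\eta=-\alpha_s<0$ contradicts (F2), because $h_0$ is shortest in $h_0W_{T'}$. So $\eta$ has a positive coefficient outside $T'$.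

Let $\mathcal F$ be the set of $\gamma\in\Phi^+\cap E_{T\cup s}$ with $\gamma\notin E_T$. For $\gamma=\sum_{t\in T}c_t\alpha_t+c_s\alpha_s\in\mathcal F$ we have $c_s>0$, and the root $h_0^{-1}\gamma=\sum c_t\delta_t-c_s\eta$ has a negative coefficient outside $T'$, because there only $\eta$ contributes. So $h_0^{-1}\gamma<0$. Hence $\mathcal F\subset N(h_0^{-1})$ is finite. Let $x\in W_{T\cup s}$ be shortest in $xW_T$. By (F1), $N(x)\subset E_{T\cup s}$, and by (F2), $N(x)$ contains no root of $E_T$. So $N(x)\subset\mathcal F$ and $\ell(x)\le|\mathcal F|$. There are only finitely many such $x$, one for each coset, so $[W_{T\cup s}:W_T]<\infty$.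

**Step 2: conclusion.** If $h_0\ne1$, Lemma 2 shows that $W_{T\cup\{s\}}$ has $\mathrm{FA}_n$, against the maximality of $W_T$. So $h_0=1$ and $W_T\le W_{T'}$. By (F2), $T\subset T'$, and $T=T'$ by maximality. Finally $h=ab\in W_T$. $\square$

*Proof of Theorem A.* ($\Rightarrow$) Let $H$ be maximal $\mathrm{FA}_n$. By Proposition 1, $H\le wW_Tw^{-1}$ with $W_T$ having $\mathrm{FA}_n$. As $S$ is finite, we may enlarge $T$ until $W_T$ is a maximal $\mathrm{FA}_n$ special subgroup. Since $wW_Tw^{-1}$ has $\mathrm{FA}_n$ and contains $H$, $H=wW_Tw^{-1}$.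

($\Leftarrow$) Let $H=wW_Tw^{-1}$ with $W_T$ a maximal $\mathrm{FA}_n$ special subgroup. Then $H$ has $\mathrm{FA}_n$. Let $H\le H'$ where $H'$ has $\mathrm{FA}_n$. By Proposition 1, $H'\le gW_{T'}g^{-1}$ with $W_{T'}$ having $\mathrm{FA}_n$. So $W_T\le hW_{T'}h^{-1}$ with $h=w^{-1}g$, and Lemma 3 gives $hW_{T'}h^{-1}=W_T$. Hence $H'\le gW_{T'}g^{-1}=wW_Tw^{-1}=H$, so $H'=H$. $\square$

*Proof of Theorem C.* (1) "If" is (A2). Conversely, if some special subgroup of rank $\le n+1$ is infinite, it contains a minimal infinite $W_U$ with $|U|\le n+1$. A fixed point of $W$ on $K_U$ would put $W$ in a conjugate of some $W_{S\setminus T_1}$ with $T_1\ne\emptyset$, so $W=W_{S\setminus T_1}$, contradicting (F2). So $W$ lacks $\mathrm{FA}_{|U|-1}$, hence lacks $\mathrm{FA}_n$ by (A1). The second sentence of (1) says that the condition is $n+1<r$.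

(2) This is Proposition 1, after enlarging $T$ until $W_T$ is a maximal $\mathrm{FA}_n$ special subgroup.

(3) By (1) applied to the groups $W_T$, $\mathcal T_n$ is the set of $T$ for which $W_T$ is a maximal $\mathrm{FA}_n$ special subgroup. By Theorem A the map to conjugacy classes of maximal $\mathrm{FA}_n$ subgroups is well defined and surjective. If $W_T=hW_{T'}h^{-1}$ with $T,T'\in\mathcal T_n$, Lemma 3 gives $T=T'$ and $h\in W_T$. This is injectivity, and with $T=T'$ it says that $W_T$, hence each conjugate, is its own normalizer. $\square$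

In Example 5, $\mathcal T_2=\{\{v,s,t\},\{v,s,u\},\{v,t,u\}\}$. What is left is Theorem B.

## 4. The coset complex $K_Z(J)$ and the shape of its simplices

If $U=S$, the group $W_U$ acts on a tessellated Euclidean or hyperbolic space, as in Example 3. For $U\subsetneq S$ one would first try to let $W$ act through a retraction $W\to W_U$ that is the identity on $U$ and sends $V=S\setminus U$ to $1$. This stops at the relations. In Example 5, $(vs)^3=1$ would become $s^3=1$, which is false in $W_U$. The retraction does not exist as soon as some $m_{vu}$ with $v\in V$, $u\in U$ is odd.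

So we do not try to divide $V$ out. We put $V$ into every stabilizer instead, and glue simplices with vertex set $U$ by the cosets of the groups $W_{S\setminus T}$, $\emptyset\ne T\subset U$. The links will be complexes of the same kind, so we define them all at once.

**Definition ($K_Z(J)$).** Let $\emptyset\ne Z\subset J$, $V=J\setminus Z$, and let $\Delta$ be a simplex with vertex set $Z$; *facet $z$* is the one opposite to vertex $z$. For $p\in\Delta$ let $T(p)\subset Z$ be the vertex set of the smallest face containing $p$, and $Z(p)=Z\setminus T(p)\ne Z$ the set of facets containing $p$. Put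
$$K_Z(J)=(W_J\times\Delta)/\!\sim,\qquad(w,p)\sim(w',p')\iff p=p',\ w^{-1}w'\in W_{V\cup Z(p)}.$$
$W_J$ acts on the left. The *chamber* $\Delta_w$ is the image of $\{w\}\times\Delta$.

The stabilizer of $[w,p]$ is $wW_{J\setminus T(p)}w^{-1}$. Let $I$ be the set of letters of a reduced word of $w^{-1}w'$. By (F2), $\Delta_w\cap\Delta_{w'}$ consists of the points with $Z(p)\supset I\cap Z$; it is one common face, possibly empty. So $K_Z(J)$ is a simplicial complex of dimension $|Z|-1$. If $|Z|\ge2$ it is connected, since $\Delta_w\cap\Delta_{ws}\ne\emptyset$ for all $s\in J$. If $v\in V$, then $\Delta_{wv}=\Delta_w$.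

**Example 6 (a subdivided $K_4$).** Let $J=\{v,s,t\}$ with $W_J=S_4$, $v=(12)$, $s=(23)$, $t=(34)$, and $Z=\{s,t\}$. Vertices of type $t$ are cosets of $W_{\{v,s\}}=\mathrm{Stab}(4)$, i.e. numbers $w(4)$. Vertices of type $s$ are cosets of $W_{\{v,t\}}$, i.e. two-element sets $\{w(3),w(4)\}$. Chambers are the incident pairs $w(4)\in\{w(3),w(4)\}$. So $K_Z(J)$ is the complete graph on $\{1,2,3,4\}$ with a midpoint added to each edge.

We now give $\Delta$ a metric, in two cases.

**Shape (a): $Z$ spherical.** Take the spherical simplex $\Delta=\Delta_Z=\{p\in E_Z:|p|=1,\ (p,\alpha_z)\ge0\ \forall z\in Z\}$. Its vertices are $\omega_z/|\omega_z|$. We have $p=\sum_z(p,\alpha_z)\omega_z$, $Z(p)=\{z:(p,\alpha_z)=0\}$, and $(p,\omega_z)\ge0$ by (F4).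

**Shape (b): $Z$ minimal infinite.** We want a compact Euclidean or hyperbolic simplex of dimension $|Z|-1$ whose facets $z\in Z$ have inward normals with Gram matrix $((\alpha_z,\alpha_{z'}))$. By (F3) the form is positive definite on each $E_{Z\setminus z}$ but not on $E_Z$.

*Degenerate case.* The radical meets the definite hyperplane $E_{Z\setminus z}$ only in $0$, so it is a line, spanned by some $c=\sum c_z\alpha_z$, and the form is positive semidefinite. Replacing each $c_z$ by $|c_z|$ does not increase $(c,c)=0$, because $(\alpha_z,\alpha_{z'})\le0$ for $z\ne z'$; the new vector is isotropic, hence in the radical. So we may take all $c_z\ge0$. No $c_z$ is $0$, since proper subforms are definite. In the Euclidean space $E_Z/\mathrm{rad}$ take $\{x:(x,\bar\alpha_z)\ge-1\ \forall z\}$. It is a compact simplex because $\sum c_z\bar\alpha_z=0$ with all $c_z>0$ and any $|Z|-1$ of the $\bar\alpha_z$ are independent.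

*Nondegenerate case.* The signature is $(|Z|-1,1)$. Let $(\omega_z)$ be the dual basis in $E_Z$. As $\omega_z\perp E_{Z\setminus z}$, $(\omega_z,\omega_z)<0$. Write $\omega_t=\sum_ra_r\alpha_r$, so $a_r=(\omega_t,\omega_r)$ and $a_t<0$. For $s\ne t$, $(\omega_t,\alpha_s)=0$ gives $\sum_{r\ne t}a_r(\alpha_r,\alpha_s)=-a_t(\alpha_t,\alpha_s)\le0$. So the vector $\sum_{r\ne t}a_r\alpha_r$ is a nonpositive combination of the dual basis of $E_{Z\setminus t}$, and (F4) gives $a_r\le0$. Also $a_r\ne0$, since two timelike vectors are never orthogonal. So all $(\omega_t,\omega_r)<0$, all $\omega_z$ lie in one nappe, and we take the simplex they span in hyperbolic space. Facet $z$ lies in $\alpha_z^\perp$, with inward normal $\alpha_z$ since $(\omega_z,\alpha_z)=1>0$.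

With these shapes $K_Z(J)$ is an $M_\kappa$-simplicial complex with finitely many shapes, and by (G0) a complete geodesic space if $|Z|\ge2$. If $|Z|=1$, it is a discrete set with distances $\infty$. In Example 6 the chambers have length $\pi/3$, so the edges of $K_4$ have length $2\pi/3$, and the shortest closed curves, the triangles, have length exactly $2\pi$.

**Theorem D.** For every Coxeter system $(W_J,J)$, $J$ finite, and nonempty $Z\subset J$ with $W_Z$ finite, the complex $K_Z(J)$ (simplices: cosets of $W_{J\setminus T}$, $\emptyset\ne T\subset Z$; metric: that of the spherical Coxeter simplex of $W_Z$) is $\mathrm{CAT}(1)$.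

## 5. Links, and how a local geodesic crosses a face

The *link* of a point $x$ is the space of directions at $x$: for one simplex, $\mathrm{Lk}(p,\Delta)$ is the set of unit tangent vectors at $p$ pointing into $\Delta$, and $\mathrm{Lk}(x,K)$ is glued from the links in the simplices containing $x$, with its length metric. Points of a *spherical join* $X*Y$ are written $(\cos\theta\,a,\sin\theta\,q)$ with $a\in X$, $q\in Y$, $\theta\in[0,\frac\pi2]$. For example, $S^{d-1}*\{q_+,q_-\}$ with $q_+\neq q_-$ is two hemispheres glued along $S^{d-1}$, a round $S^d$ when $q_\pm$ have distance $\ge\pi$. From [BH] we use two more facts.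

* (G1) In an $M_\kappa$-simplicial complex with finitely many shapes, a small ball $B(x,\varepsilon)$ is isometric to a ball about the cone point of the $\kappa$-cone on the link of $x$ [BH I.7.16]. Hence every $y\in B(x,\varepsilon)$ lies in a simplex containing $x$; $d(x,y)$ is the distance measured in that simplex; and the segment in that simplex is the only geodesic from $x$ to $y$.
* (G2) [BH II.5.4] Let $K$ be a connected $M_\kappa$-complex with finitely many shapes and all vertex links $\mathrm{CAT}(1)$. If $\kappa\le0$ and $K$ is simply connected, then $K$ is $\mathrm{CAT}(\kappa)$. If $\kappa=1$ and $K$ contains no isometrically embedded circle of length $<2\pi$, then $K$ is $\mathrm{CAT}(1)$.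

**Links in $K_Z(J)$.** Let $x=[w,p]$, $Z'=Z(p)\ne\emptyset$, $J'=V\cup Z'$, and let $d=|Z|-1-|Z'|$ be the dimension of the smallest face containing $p$. The chambers containing $x$ are $\Delta_{wx'}$, $x'\in W_{J'}$. The directions normal to the face of $p$ span a space generated by the normals of the facets $z\in Z'$, so it is isometric to $E_{Z'}$. Hence $\mathrm{Lk}(p,\Delta)=S^{d-1}*\Delta_{Z'}$, with $S^{d-1}$ the sphere of directions tangent to the face. Near $x$, the chambers $\Delta_{wx'}$ and $\Delta_{wx''}$ share exactly the points whose zero set $Z''\subset Z'$ satisfies $x'^{-1}x''\in W_{V\cup Z''}$. This is the gluing rule of $K_{Z'}(J')$, where again $J'\setminus Z'=V$. So, as a cell complex glued from the pieces $S^{d-1}*\Delta_{Z'}$,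
$$\mathrm{Lk}(x,K_Z(J))=S^{d-1}*K_{Z'}(J').\tag{2}$$
In particular the link of a vertex of type $u$ (then $d=0$, $S^{-1}=\emptyset$) is $K_{Z\setminus u}(J\setminus u)$ with its own length metric. In Example 5 with $U=\{s,t,u\}$, the link of $K_U(S)$ at a vertex of type $u$ is the graph of Example 6.

**Local geodesics.** Let $Z$ be spherical and let $c$ be a local geodesic in $K_Z(J)$ (parametrized by arc length; on a neighborhood of each parameter, $c$ preserves distances). By (G1), for every $t$ there is $\delta>0$ such that $c$ is on each of $[t,t+\delta]$ and $[t-\delta,t]$ a segment in one chamber. By compactness, a local geodesic on a compact interval or a circle is a finite concatenation of segments, each in one chamber; in particular it meets only finitely many open simplices.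

Let $x=c(t)=[w,p]$ with $Z'=Z(p)\ne\emptyset$, and let $\xi^+,\xi^-\in\mathrm{Lk}(x)$ be the directions in which the two segments leave $x$. By (2) write $\xi^\pm=(\cos\theta_\pm\,a_\pm,\sin\theta_\pm\,q_\pm)$ with $a_\pm\in S^{d-1}$, $q_\pm\in K_{Z'}(J')$. If $\sin\theta_\pm=0$, choose $q_\pm$ arbitrarily; if $\cos\theta_\pm=0$ and $d\ge1$, choose $a_\pm$ arbitrarily; if $d=0$, then $\theta_\pm=\pi/2$.

**Lemma 4.** In this situation
$$\theta_+=\theta_-=:\theta,\qquad a_-=-a_+\text{ if }\cos\theta\ne0,\qquad d(q_+,q_-)\ge\pi\text{ if }\sin\theta\ne0.\tag{3}$$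

*Proof.* **Step 1: a short path in the link would give a shortcut.** We claim that there is no path in $\mathrm{Lk}(x)$ from $\xi^-$ to $\xi^+$ of length $\lambda<\pi$ that is a finite concatenation of arcs, each a great-circle arc in one $\mathrm{Lk}(p,\Delta_{wx'})$. Given such a path and a small $\varepsilon>0$, take the sector of radius $\varepsilon$ and angle $\lambda$ in $M_1^2$, and send the point with polar coordinates $(r,\tau)$ to the point at distance $r$ from $x$ in the direction given by the path at time $\tau$. On each subsector this is an isometric embedding into one chamber. The pieces agree on common rays, because identified directions have the same zero set $Z''$, and this is also the zero set of all points $\ne x$ of the corresponding short radial segments. Since $\lambda<\pi$, the chord joining the two outer endpoints lies in the sector and has length $<2\varepsilon$. It is mapped to a path of the same length from $c(t-\varepsilon)$ to $c(t+\varepsilon)$. But these points have distance $2\varepsilon$ for small $\varepsilon$, a contradiction.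

**Step 2: if (3) fails, there is a short path.** Let $\delta=d(q_+,q_-)\in[0,\infty]$ and
$$C=\cos\theta_+\cos\theta_-(a_+,a_-)+\sin\theta_+\sin\theta_-\cos\min(\delta,\pi),$$
with the first term absent if $d=0$. Suppose $C>-1$.

If $\delta<\pi$, then $q_-$ and $q_+$ are joined in $K_{Z'}(J')$ by a geodesic $\gamma:[0,\delta]\to K_{Z'}(J')$ from $q_-$ to $q_+$ (if $|Z'|=1$, then $q_+=q_-$), and $\gamma$ is a finite concatenation of segments, each in one chamber. The cone $\mathbb R^d\times\{\text{planar sector of angle }\delta\}$ is convex. So it contains the great-circle arc of $S^{d+1}$ of length $\arccos C<\pi$ joining $(\cos\theta_-\,a_-,\sin\theta_-\,e^{i0})$ to $(\cos\theta_+\,a_+,\sin\theta_+\,e^{i\delta})$. The segments of $\gamma$ cut the sector into subsectors, and the corresponding convex subcones cut the arc into finitely many arcs. The map $(\cos\theta\,a,\sin\theta\,e^{i\tau})\mapsto(\cos\theta\,a,\sin\theta\,\gamma(\tau))$ embeds the unit sphere of each subcone isometrically into one $\mathrm{Lk}(p,\Delta_{wx'})$. So the image of the arc is a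 path forbidden by Step 1.

If $\delta\ge\pi$, then $C>-1$ forces $d\ge1$ (for $d=0$, $C=-1$). The set $S^{d-1}*\{q_+,q_-\}$ is a union of two hemispheres glued along $S^{d-1}$ to a round $S^d$, in which $\xi^+$ and $\xi^-$ have distance $\arccos C<\pi$. The great-circle arc joining them there is again forbidden by Step 1.

**Step 3: the equality case.** So $C\le-1$. On the other hand $C\ge-\cos\theta_+\cos\theta_--\sin\theta_+\sin\theta_-=-\cos(\theta_+-\theta_-)\ge-1$. Equality holds throughout, and this is (3). $\square$

## 6. Root functions, and why $\mathrm{CAT}(1)$ links do not suffice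

Let $Z$ be spherical and $L=K_Z(J)$. We want to prove Theorem D by induction on $|Z|$. By (G2) and (2), the induction hypothesis takes care of the vertex links, and we must show that closed local geodesics have length $\ge2\pi$.

When $Z=J$, the map $[w,p]\mapsto wp$ identifies $L$ with the round unit sphere of $E_J$. A linear function $(\cdot,\beta)$ satisfies $f''+f=0$ along every great circle, so each interval of $\{f>0\}$ or $\{f<0\}$ has length $\pi$. We try to do the same in general. For $\beta\in\Phi$ put
$$f_\beta([w,p])=(p,(w^{-1}\beta)_Z)=\sum_{z\in Z}(p,\alpha_z)\,\mathrm{coef}_z(w^{-1}\beta).\tag{4}$$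
For $Z=J$ this is $(wp,\beta)$. It is well defined: replacing $w$ by $wg$ with $g\in W_{V\cup Z(p)}$ changes $w^{-1}\beta$ by an element of $E_{V\cup Z(p)}$, by (1), and $(p,\alpha_z)=0$ for $z\in Z(p)$. Clearly $f_{-\beta}=-f_\beta$. Since $(p,\alpha_z)\ge0$, with $>0$ exactly for $z\notin Z(p)$, and the coefficients of a root have one sign,
$$f_\beta([w,p])>0\iff w^{-1}\beta>0\text{ and }w^{-1}\beta\notin E_{V\cup Z(p)}.\tag{5}$$
On each chamber $f_\beta$ is the restriction of a linear function. So along a local geodesic it is continuous and satisfies $f''+f=0$ off a locally finite set, where $f'$ jumps. The plan is to show that *the jumps are $\ge0$ where $f_\beta>0$*. This makes each interval of $\{f_\beta>0\}$ at least $\pi$ long, and with $-\beta$ the same for $\{f_\beta<0\}$.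

**Example 7 (root functions on the subdivided $K_4$).** In Example 6 let $\beta=e_i-e_j$ and $m=\sqrt{3/2}$. Since $\mathrm{coef}_t(x)=-x_4$, $\mathrm{coef}_s(x)=-x_3-x_4$ on $E_J$, and $|\omega_s|=|\omega_t|=\sqrt{2/3}$, $f_\beta$ is $m$ at vertex $j$, $-m$ at vertex $i$, and $0$ at the other two vertices $k,l$. At the midpoint of an edge it is $m$, $-m$ or $0$ according as the edge contains $j$ only, $i$ only, or both or neither. In between it is sinusoidal. At $j$, the slopes along the three edges to $k$, $l$, $i$ are $m/\sqrt3$, $m/\sqrt3$, $-m/\sqrt3$. So the jumps of $f'$ for paths through $j$ are $2m/\sqrt3$ or $0$: nonnegative, as planned. At $k$, where $f=0$, the slopes towards $j,i,l$ are $A,-A,0$ with $A=2m/\sqrt3$, so a path from $i$ through $k$ to $l$ has jump $-A<0$. On the triangle $ijk$ the set $\{f>0\}$ runs from $k$ through $j$ to the midpoint of $ij$ and has length exactly $\pi$.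

Here the naive induction stops. By Lemma 4 the jump of $f'$ is, up to a factor, $\psi(q_+)+\psi(q_-)$, where $\psi$ is the normal derivative of $f$, a function on $K_{Z'}(J')$, and $d(q_+,q_-)\ge\pi$. On a round sphere $q_-=-q_+$, and the sum is $0$ by linearity. In $K_{Z'}(J')$ a point has many "antipodes", and knowing that $K_{Z'}(J')$ is $\mathrm{CAT}(1)$ says nothing about $\psi(q_+)+\psi(q_-)$: at the vertex $k$ above the link is a discrete set of three points, $\mathrm{CAT}(1)$, and the sum can be $-A$. So the induction has to carry an inequality about *functions* on $K_{Z'}(J')$, strong enough to cover the $\psi$ that occur where $f>0$.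

## 7. A substitute for $-\cos d(q_s,\cdot)$, and the stronger induction

Each $\psi$ will be bounded below by a nonnegative combination of a few model functions $F_s$, $s\in Z'$. On the round sphere $F_s$ is $-|\omega_s|\cos d(q_s,\cdot)$, with $q_s$ the vertex of type $s$ of the chamber $\Delta_1$. In general we build it from a cocycle.

**The vectors $N_j(y)$.** Let $\hat E_J=E_J\oplus\bigoplus_j\mathbb R\Lambda_j$ with $(\Lambda_j,\alpha_i)=\delta_{ij}$ and $(\Lambda_j,\Lambda_k)=0$. The reflections $x\mapsto x-(x,\alpha_i)\alpha_i$ define a form-preserving $W_J$-action on $\hat E_J$: if $m_{ik}<\infty$, the plane spanned by $\alpha_i,\alpha_k$ is positive definite, so it splits off orthogonally; both reflections are trivial on the complement, and the braid relation holds. (1) holds on $\hat E_J$ too. For $x\in E_J$, $(\Lambda_j,x)=\mathrm{coef}_j(x)$. Put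
$$N_j(y)=\Lambda_j-y^{-1}\Lambda_j\in E_J\qquad(y\in W_J).$$
By the reflection formula, $N_j(y)=0$ if $y\in W_{J\setminus j}$. Let $y^{-1}=s_l\cdots s_1$ be reduced and $\gamma_i=s_1\cdots s_{i-1}\alpha_{s_i}$, which is $>0$ by (F1). Then
$$s_i\cdots s_1\Lambda_j=s_{i-1}\cdots s_1\Lambda_j-(s_{i-1}\cdots s_1\Lambda_j,\alpha_{s_i})\alpha_{s_i}=s_{i-1}\cdots s_1\Lambda_j-(\Lambda_j,\gamma_i)\alpha_{s_i},$$
so
$$N_j(y)=\sum_i\mathrm{coef}_j(\gamma_i)\,\alpha_{s_i}\ \ge\ 0.\tag{6}$$
Moreover $N_j(1)=0$, and $i\Lambda_j=\Lambda_j-\delta_{ij}\alpha_i$ gives $N_j(yi)=\delta_{ij}\alpha_i+i\,N_j(y)$ for $i\in J$.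

**The expansion.** Let $a$ lie in any space with a symmetric form that contains $E_J$ and on which $W_J$ acts by the same reflection formula, and put $D_j=-(a,\alpha_j)$. Then
$$y^{-1}a-a=\sum_{j\in J}D_jN_j(y).\tag{7}$$
Indeed, both sides vanish at $y=1$. Writing $x(y)$ for the left side, $x(yi)=i(y^{-1}a-a)+(ia-a)=i\,x(y)+D_i\alpha_i$, and the right side satisfies the same rule.

**The functions $F_s$.** For $Z$ spherical, $s\in Z$, put $M_s=|\omega_s|$, $q_s=[1,\omega_s/|\omega_s|]$ and
$$F_s([y,q])=(q,\;N_s(y)_Z-\omega_s).\tag{8}$$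
This is well defined for the same reason as $f_\beta$: by (1), $N_s(yg)-N_s(y)=y^{-1}\Lambda_s-g^{-1}y^{-1}\Lambda_s\in E_{V\cup Z(q)}$ for $g\in W_{V\cup Z(q)}$. On each chamber it is linear. If $Z=J$, (7) with $a=\omega_s$ gives $y^{-1}\omega_s-\omega_s=-N_s(y)$, so $F_s([y,q])=-(yq,\omega_s)$, which is $-M_s\cos d(q_s,\cdot)$ on the round sphere.

**Example 8 ($F_s$ on the subdivided $K_4$).** Here $q_s$ is the midpoint of the edge $34$ and $M_s=\sqrt{2/3}$. Let $\varpi_s=\tfrac12(1,1,-1,-1)$, which is dual to $\alpha_s$ in $E_J$. By (7), $N_s(y)=\varpi_s-y^{-1}\varpi_s$, and $(y^{-1}\varpi_s)_i=(\varpi_s)_{y(i)}$. So the $\alpha_t$-coefficient of $N_s(y)$ is $1$ or $0$ according as $y(4)\in\{1,2\}$ or not, and the $\alpha_s$-coefficient is $|\{1,2\}\cap\{y(3),y(4)\}|$. With $\omega_s=\frac13(2\alpha_s+\alpha_t)$ one finds the values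

| point | $34$ | $3,4$ | $13,14,23,24$ | $1,2$ | $12$ |
|---|---|---|---|---|---|
| distance from $q_s$ | $0$ | $\pi/3$ | $2\pi/3$ | $\pi$ | $4\pi/3$ |
| $F_s/M_s$ | $-1$ | $-1/2$ | $1/2$ | $1$ | $2$ |

At these points within distance $\pi$ of $q_s$, $F_s=-M_s\cos d(q_s,\cdot)$, and at the farthest point $F_s$ is larger than $M_s$.

**Statement $(P_k)$.** For all $(W_J,J)$, spherical $Z\subset J$ with $|Z|=k$, and $s\in Z$, with $L=K_Z(J)$:

* (a) $L$ is $\mathrm{CAT}(1)$;
* (b) $F_s(\zeta)\ge-M_s\cos\min(d(q_s,\zeta),\pi)$ for all $\zeta\in L$;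
* (c) $F_s(\zeta)+F_s(\zeta')\ge0$ whenever $d(\zeta,\zeta')\ge\pi$.

Part (c) is what the jumps need. It follows from (b):

**(b) implies (c).** Let $a\le a'$ be the distances of the two points from $q_s$, so $a+a'\ge\pi$. If $a'\ge\pi$, the sum is $\ge M_s(1-\cos\min(a,\pi))\ge0$. If $a'<\pi$, then $\pi>a\ge\pi-a'$, so $\cos a\le-\cos a'$, and the sum is $\ge-M_s(\cos a+\cos a')\ge0$.

**Proof of $(P_1)$.** Let $Z=\{s\}$. Then $\omega_s=\alpha_s/2$, $|\omega_s|^2=\frac12$, and $\Delta$ is the single point $\omega_s/|\omega_s|$. With $n=\mathrm{coef}_sN_s(y)$, $F_s([y])=(n-\frac12)/|\omega_s|$, and $M_s=\frac12/|\omega_s|$. If $y\in W_V$, then $[y]=q_s$, $n=0$ and $F_s=-M_s$. If $y\notin W_V$, then $[y]\ne q_s$ has distance $\infty$ from $q_s$. In a reduced word $y^{-1}=s_l\cdots s_1$ let $s_i$ be the first letter (smallest $i$) equal to $s$. Then $\gamma_i\in\alpha_s+E_V$, so $\mathrm{coef}_s(\gamma_i)=1$, $n\ge1$ by (6), and $F_s\ge M_s$. This is (b), hence (c). Part (a) is trivial.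

So Theorem D follows once we show: for $k\ge2$, $(P_i)$ for all $i<k$ implies $(P_k)$.

## 8. The sign of the jumps

**Lemma 5 (domination).** Let $J'=V\sqcup Z'$ with $Z'$ spherical, $L'=K_{Z'}(J')$. Let $a$ be as in (7) for $W_{J'}$, with $(a,\alpha_j)\le0$ for all $j\in J'$, and let $\chi\in E_{Z'}$ satisfy $(\chi,\alpha_z)\ge(a,\alpha_z)$ for all $z\in Z'$. Put $\psi([x',q])=(q,\chi+(x'^{-1}a-a)_{Z'})$. Then $\psi\ge\sum_{z\in Z'}D_zF_z$ on $L'$, with $D_z=-(a,\alpha_z)\ge0$. Hence if $(P_{|Z'|})$ holds, $\psi(q)+\psi(q')\ge0$ for points $q,q'\in L'$ with $d(q,q')\ge\pi$.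

*Proof.* $\psi$ is well defined by (1), as for $F_s$. By (7), $\psi=(q,\chi)+\sum_{j\in J'}D_j\,(q,N_j(x')_{Z'})$. By (6) and $(q,\alpha_z)\ge0$ the terms with $j\in V$ are $\ge0$; drop them. With $\omega_z$ dual in $E_{Z'}$ and $(q,\omega_z)\ge0$,
$$(q,\chi)=\sum_{z\in Z'}(\chi,\alpha_z)(q,\omega_z)\ge\sum_{z\in Z'}(a,\alpha_z)(q,\omega_z)=-\sum_{z\in Z'}D_z(q,\omega_z).$$
So $\psi\ge\sum_{z\in Z'}D_z(q,N_z(x')_{Z'}-\omega_z)=\sum_zD_zF_z$. The last claim follows from (c). $\square$

**Lemma 6 (jumps).** Let $k\ge2$, assume $(P_i)$ for $i<k$, and let $|Z|=k$. Let $c$ be a local geodesic in $L=K_Z(J)$.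

* (i) The jumps of $(F_s\circ c)'$ are all $\ge0$.
* (ii) The jump of $(f_\beta\circ c)'$ at $t$ is $\ge0$ if $f_\beta(c(t))>0$.

*Proof.* **Step 1: reduce the jump to a function on $K_{Z'}(J')$.** Let $x=c(t)=[w,p]$, $Z'=Z(p)$. If $Z'=\emptyset$, all chambers containing $x$ coincide, $x$ is an interior point of a spherical simplex, and there is no jump. Otherwise $1\le|Z'|<k$; put $J'=V\cup Z'$. There is an orthogonal decomposition $E_Z=\mathrm{span}\{\omega_u:u\in Z\setminus Z'\}\oplus E_{Z'}$. The first summand contains $p$ and the directions tangent to the face of $p$; the second contains the normal directions. For $x'\in W_{J'}$, passing from $\Delta_w$ to $\Delta_{wx'}$ changes the vector that defines the linear function only by an element of $E_{Z'}$, by (1). So the derivative in tangential directions is one linear function $\lambda$, independent of $x'$, and the derivative in direction $(\cos\theta\,a,\sin\theta\,q)$ is $\cos\theta\,\lambda(a)+\sin\theta\,\psi(q)$. Here $\psi([x',q])$ is the inner product of $q$ with the $E_{Z'}$-part (in this orthogonal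 decomposition) of the vector of $\Delta_{wx'}$. The jump is the sum of the derivatives in the directions $\xi^+$ and $\xi^-$. By Lemma 4 it equals
$$\cos\theta\,(\lambda(a_+)+\lambda(-a_+))+\sin\theta\,(\psi(q_+)+\psi(q_-))=\sin\theta\,(\psi(q_+)+\psi(q_-)),$$
with $d(q_+,q_-)\ge\pi$ if $\sin\theta\ne0$. It remains to put $\psi$ in the form of Lemma 5.

**Step 2: the form of $\psi$ for $F_s$.** Write $x=[y,p]$ with $y$ shortest in $yW_{J'}$, and use $w=y$ in Step 1. Let $a=-y^{-1}\Lambda_s\in\hat E_J$. For $j\in J'$, $(a,\alpha_j)=-\mathrm{coef}_s(y\alpha_j)\le0$, because $y\alpha_j>0$. Also $N_s(yx')=N_s(y)+(x'^{-1}a-a)$, and the last bracket lies in $E_{J'}$. So $\psi$ has the required form, with $\chi$ the orthogonal projection of $N_s(y)_Z-\omega_s$ to $E_{Z'}$. Since $(N_s(y),\alpha_z)=\delta_{sz}+(a,\alpha_z)$, for $z\in Z'$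
$$(\chi,\alpha_z)=(N_s(y),\alpha_z)-(N_s(y)_V,\alpha_z)-\delta_{sz}=(a,\alpha_z)-(N_s(y)_V,\alpha_z)\ge(a,\alpha_z),$$
because $N_s(y)_V\ge0$ by (6) and $(\alpha_v,\alpha_z)\le0$. Lemma 5 gives (i).

**Step 3: the form of $\psi$ for $f_\beta$.** By (5), $w^{-1}\beta$ has a coefficient $>0$ at some $t_0\in J\setminus J'$. All roots $x'^{-1}w^{-1}\beta$, $x'\in W_{J'}$, have the same $t_0$-coefficient, so they are all positive. Choose $w$ in its coset $wW_{J'}$ so that for $b=w^{-1}\beta$ the length $\ell(r_b)$ is minimal. We claim $(b,\alpha_j)\le0$ for $j\in J'$. Suppose $(b,\alpha_j)>0$. Then $r_b\alpha_j=\alpha_j-(b,\alpha_j)b$ has negative $t_0$-coefficient, so it is $<0$ and $\ell(r_bj)<\ell(r_b)$. Also $(jr_b)\alpha_j=j(r_b\alpha_j)$ has negative $t_0$-coefficient, so $\ell(jr_bj)<\ell(jr_b)$. Since $jr_b=(r_bj)^{-1}$,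
$$\ell(r_{jb})=\ell(jr_bj)<\ell(jr_b)=\ell(r_bj)<\ell(r_b).$$
But $jb=(wj)^{-1}\beta$ with $wj\in wW_{J'}$, contradicting minimality.

The vector of $\Delta_{wx'}$ is $(x'^{-1}b)_Z=b_Z+(x'^{-1}b-b)_Z$. So $\psi$ has the form of Lemma 5 with $a=b$ and $\chi$ the projection of $b_Z$ to $E_{Z'}$, and $(\chi,\alpha_z)=(b,\alpha_z)-(b_V,\alpha_z)\ge(b,\alpha_z)$ since $b_V\ge0$. Lemma 5 gives (ii). $\square$

The hypothesis $f_\beta>0$ entered in Step 3 through the coefficient at $t_0$; Example 7 showed that it cannot be dropped.

## 9. Closed local geodesics have length at least $2\pi$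

Let $k\ge2$, assume $(P_i)$ for $i<k$, and let $|Z|=k$. We prove part (a) of $(P_k)$. By (2) and $(P_{k-1})$ the vertex links of $L$ are $\mathrm{CAT}(1)$. An isometrically embedded circle is a closed local geodesic $c:\mathbb R/\ell\mathbb Z\to L$, so by (G2) it suffices to show $\ell\ge2\pi$ for every such $c$.

**Step 1: some $f_\beta\circ c$ takes both signs.** The curve $c$ meets finitely many open simplices. Choose points $[w_i,p_i]$ of $c$ in each of them, put $J_i=V\cup Z(p_i)$, and let $R_i=w_iW_{J_i}$, the set of $w$ with $[w_i,p_i]\in\Delta_w$.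

Suppose two of these cosets, say $R_1,R_2$, are disjoint. Choose $w_1\in R_1$, $w_2\in R_2$ such that $w=w_1^{-1}w_2\ne1$ has minimal length. Let $s$ be a left descent of $w$ and $\beta=w_1\alpha_s$. If $s\in J_1$, then $w_1s\in R_1$ and $(w_1s)^{-1}w_2=sw$ is shorter, a contradiction. So $s\in Z\setminus Z(p_1)$ and $f_\beta([w_1,p_1])=(p_1,\alpha_s)>0$. On the other side, $w_2^{-1}\beta=w^{-1}\alpha_s<0$. If $w^{-1}\alpha_s=-\gamma$ with $\gamma\in\Phi^+\cap E_{J_2}$, then $w\gamma=-\alpha_s<0$ contradicts (F2), because $w$ is shortest in $wW_{J_2}$. So by (5) for $-\beta$, $f_\beta([w_2,p_2])<0$.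

Suppose instead that all $R_i$ intersect pairwise. By (F5) they have a common element $w$, so $c\subset\Delta_w$. Distances in $L$ are at most distances in $\Delta_w$, and $c$ has the same length in both: a segment of $c$ in a chamber $\Delta_{w'}$ lies in the common face $\Delta_w\cap\Delta_{w'}$, where the metrics agree. So $c$ is also a local geodesic of the spherical simplex $\Delta_w$, locally a great-circle arc. Put $\rho=\sum_z\omega_z$ and $h(t)=(c(t),\rho)$. For $p\in\Delta$, $(p,\rho)=\sum_z(p,\alpha_z)(\omega_z,\rho)>0$, since $(\omega_z,\rho)\ge|\omega_z|^2>0$ by (F4). So $h>0$. But $h''+h=0$ on the circle gives $\int h=-\int h''=0$, a contradiction.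

**Step 2: each excursion has length at least $\pi$.** Let $f=f_\beta\circ c$ take both signs, and let $(t_1,t_2)$ be a component of $\{f>0\}$, $\lambda=t_2-t_1$. Then $f(t_1)=f(t_2)=0$. Between finitely many break points $\tau_i\in(t_1,t_2)$ we have $f''+f=0$, and at $\tau_i$ the derivative jumps by $\mu_i\ge0$, by Lemma 6(ii). Let $\varphi(t)=\sin(\pi(t-t_1)/\lambda)$. Integrate $\varphi(f''+f)=0$ by parts on each piece and add. The boundary terms $\varphi f'-\varphi'f$ vanish at $t_1,t_2$ and leave $-\varphi(\tau_i)\mu_i$ at each break point, so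
$$0\le\sum_i\varphi(\tau_i)\mu_i=\int_{t_1}^{t_2}f(\varphi''+\varphi)\,dt=\Bigl(1-\frac{\pi^2}{\lambda^2}\Bigr)\int_{t_1}^{t_2}f\varphi\,dt.$$
As $f\varphi>0$ on $(t_1,t_2)$, $\lambda\ge\pi$.

**Step 3: add up.** Since $f_{-\beta}=-f_\beta$, Step 2 for $-\beta$ gives an interval of length $\ge\pi$ in $\{f<0\}$. The two intervals are disjoint, so $\ell\ge2\pi$. This proves (a).

## 10. The lower bound for $F_s$

We keep $k\ge2$, $|Z|=k$, $(P_i)$ for $i<k$, and prove part (b) of $(P_k)$. Write $M=M_s$, $F=F_s$.

**Step 1: points at distance $D\le\pi$ from $q_s$.** Let $c:[0,D]\to L$ be a geodesic from $q_s$ to $\zeta$ and $g=F\circ c$. The chambers containing $q_s$ are $\Delta_y$ with $y\in W_{J\setminus s}$; there $N_s(y)=0$ and $F=(\cdot,-\omega_s)$. So $g(0)=-M$ and $g'(0^+)=0$. By Lemma 6(i), $g''+g=0$ off break points $\tau_i>0$, at which $g'$ has jumps $\mu_i\ge0$. Hence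
$$g(t)=-M\cos t+\sum_{\tau_i<t}\mu_i\sin(t-\tau_i),$$
because both sides have the same initial values, equation and jumps. As $0\le t-\tau_i\le\pi$, $g(D)\ge-M\cos D$. In particular $F\ge M$ where $d(q_s,\cdot)=\pi$.

Beyond distance $\pi$ this argument gives nothing, since the sines may become negative. There we look at a minimum of $F$ in one chamber and use the algebra of $N_s$.

**Step 2: set up a counterexample at distance $>\pi$.** Suppose $F(\zeta)<M$ for some $\zeta$ with $d(q_s,\zeta)>\pi$. Choose $y$ of minimal length such that $\Delta_y$ contains such a point. Let $\zeta_0=[y,p]$ minimize $F$ on the compact set $\{\zeta\in\Delta_y:d(q_s,\zeta)\ge\pi\}$, and let $c_0=F(\zeta_0)<M$. By Step 1, $d(q_s,\zeta_0)\ne\pi$. So $d(q_s,\zeta_0)>\pi$, and $\zeta_0$ is a local minimum of $F|_{\Delta_y}$. Let $Z_0=Z(p)$. Since $\zeta_0\in\Delta_{y'}$ for all $y'\in yW_{V\cup Z_0}$, the choice of $y$ shows that $y$ is shortest in $yW_{V\cup Z_0}$. Put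
$$N=N_s(y)=\sum_{j\in J}n_j\alpha_j,\quad n_j\ge0;\qquad E_j=(y^{-1}\Lambda_s,\alpha_j)=\mathrm{coef}_s(y\alpha_j);\qquad B=N_Z-\omega_s.$$
Then $F([y,q])=(q,B)$, and $E_j\ge0$ for $j\in V\cup Z_0$ by (F2). From $N=\Lambda_s-y^{-1}\Lambda_s$ we get $(N,\alpha_j)=\delta_{js}-E_j$. So for $z\in Z$, subtracting $(N_V,\alpha_z)$ and $\delta_{sz}$,
$$(B,\alpha_z)=e_z-E_z,\qquad e_z:=-(N_V,\alpha_z)\ge0.\tag{9}$$

**Step 3: what local minimality says.** The directions at $p$ into $\Delta$ are the $\xi\perp p$ with $(\xi,\alpha_z)\ge0$ for $z\in Z_0$, and minimality gives $(\xi,B)\ge0$ for them. Now let $\xi\in E_Z$ be any vector with $(\xi,\alpha_z)\ge0$ for $z\in Z_0$, and put $\xi'=\xi-(\xi,p)p$. Since $(p,\alpha_z)=0$ for $z\in Z_0$, $(\xi',\alpha_z)=(\xi,\alpha_z)\ge0$, so $(\xi',B)\ge0$. As $(p,B-c_0p)=0$ and $\xi'\perp p$, $(\xi,B-c_0p)=(\xi',B)\ge0$. Write $B-c_0p=\sum_{z\in Z}(B-c_0p,\omega_z)\alpha_z$. Taking $\xi=\pm\omega_u$ with $u\in Z\setminus Z_0$ shows that the $\alpha_u$-coefficient is $0$; taking $\xi=\omega_z$ with $z\in Z_0$ shows that the $\alpha_z$-coefficient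 is $\ge0$. (This is Farkas' lemma for independent vectors.) Hence
$$B=c_0p+\nu,\qquad\nu=\sum_{z\in Z_0}n'_z\alpha_z,\quad n'_z\ge0,\quad\nu\perp p.\tag{10}$$

**Step 4: the case $c_0<0$.** For $z\in Z\setminus Z_0$, $(B,\alpha_z)=c_0(p,\alpha_z)+(\nu,\alpha_z)<0$, because $(p,\alpha_z)>0$ and $(\nu,\alpha_z)\le0$. By (9), $E_z>e_z\ge0$. So $E_j\ge0$ for all $j\in J$. Write $y=y_1y_2$ with $y_1\in W_{J\setminus s}$ and $y_2$ shortest in $W_{J\setminus s}y$. Since $y_1^{-1}\Lambda_s=\Lambda_s$, $E_j=\mathrm{coef}_s(y_2\alpha_j)$. If $y_2\ne1$, choose $j$ with $y_2\alpha_j<0$. Then $\mathrm{coef}_s(y_2\alpha_j)\le0$, so it is $0$, and $\gamma=-y_2\alpha_j\in\Phi^+\cap E_{J\setminus s}$ satisfies $y_2^{-1}\gamma=-\alpha_j<0$, contradicting (F2). So $y_2=1$, $y\in W_{J\setminus s}$, and $q_s\in\Delta_y$. As $(p,\omega_s)\ge0$, $d(q_s,\zeta_0)\le\arccos(\omega_s/|\omega_s|,p)\le\pi/2$, a contradiction.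

**Step 5: the case $c_0\ge0$.** We compare $|B|^2$ with $M^2$ and with $|\nu|^2$. Since $y^{-1}$ preserves the form, $(\Lambda_s-N,\Lambda_s-N)=(\Lambda_s,\Lambda_s)$, so $(N,N)=2(\Lambda_s,N)=2n_s$. As $(N_Z,\omega_s)=n_s$, $|B|^2=(N_Z,N_Z)-2n_s+M^2$. Therefore
$$|B|^2-M^2=(N_Z,N_Z)-(N,N)=-2(N_Z,N_V)-(N_V,N_V)=-(N_Z,N_V)-(N,N_V).$$
By definition of $e_z$, $-(N_Z,N_V)=\sum_{z\in Z}n_ze_z$; and $(N,\alpha_v)=-E_v$ for $v\in V$ (as $s\in Z$), so $-(N,N_V)=\sum_{v\in V}n_vE_v\ge0$. Hence
$$|B|^2-M^2=\sum_{z\in Z}n_ze_z+\sum_{v\in V}n_vE_v\ \ge\ \sum_{z\in Z}n_ze_z.\tag{11}$$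
Next, $\nu\perp p$, (9), (10) and $E_z\ge0$ on $Z_0$ give
$$|\nu|^2=(\nu,B)=\sum_{z\in Z_0}n'_z(e_z-E_z)\le\sum_{z\in Z_0}n'_ze_z.$$
Comparing $\alpha_z$-coefficients in (10), $n'_z=n_z-(\omega_s,\omega_z)-c_0(p,\omega_z)\le n_z$ for $z\in Z_0$, by (F4) and $c_0\ge0$. So $|\nu|^2\le\sum_{z\in Z}n_ze_z\le|B|^2-M^2$ by (11). Since $|p|=1$ and $\nu\perp p$, $c_0^2=|B|^2-|\nu|^2\ge M^2$. As $c_0\ge0$, $c_0\ge M$, a contradiction.

This proves (b), hence (c). With Section 9 the induction is complete: $(P_k)$ holds for all $k\ge1$, and its part (a) is Theorem D. $\blacksquare$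

## 11. Simple connectivity of $K_U(S)$ and Theorem B

Let $U\subset S$ be minimal infinite and $K=K_U(S)$ with shape (b). It is a connected $M_\kappa$-simplicial complex, $\kappa\in\{0,-1\}$, of dimension $|U|-1$, with one shape of top-dimensional simplex. $W$ acts by cellular isometries, $\Delta_1$ is a strict fundamental domain, and by Section 4 the point stabilizers are exactly the conjugates of the $W_{S\setminus T}$, $\emptyset\ne T\subset U$. The link of a vertex of type $u$ is $K_{U\setminus u}(S\setminus u)$ with its spherical metric, by (2); since $U\setminus u$ is spherical, it is $\mathrm{CAT}(1)$ by Theorem D. By (G2), $K$ is $\mathrm{CAT}(\kappa)$, hence $\mathrm{CAT}(0)$, once $K$ is simply connected.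

By (G1), $K$ is locally contractible, so it suffices to show that every connected covering $\pi:\tilde K\to K$ is a homeomorphism. Chambers are simply connected, so they lift, and a lift of $\Delta_w$ is determined by the lift of one of its points.

**Step 1: $W$ acts on lifted chambers.** Let $P$ be the set of pairs $(w,\tilde\Delta)$ with $\tilde\Delta$ a lift of $\Delta_w$. For $s\in S$ put $(w,\tilde\Delta)\cdot s=(ws,\tilde\Delta')$, where $\tilde\Delta'$ is the lift of $\Delta_{ws}$ that agrees with $\tilde\Delta$ over $\Delta_w\cap\Delta_{ws}$, which is nonempty and connected. Then $s^2$ acts trivially. Let $s\ne t$ with $m_{st}<\infty$. There is $u\in U\setminus\{s,t\}$: this is clear if $|U|\ge3$, and if $|U|=2$, the pair $U$ has $m=\infty$, so $\{s,t\}\ne U$. The type-$u$ vertex $x$ of $\Delta_w$ lies in all $\Delta_{w'}$, $w'\in w\langle s,t\rangle$. So when the letters of $(st)^{m_{st}}$ are applied one after the other, all lifts contain the same point $\tilde x$ over $x$. The last one is a lift of $\Delta_w$ through $\tilde x$, so it equals the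 first. Hence $W$ acts on $P$ on the right.

**Step 2: a section $\sigma$ of $\pi$.** Fix a lift $\tilde\Delta_1$ of $\Delta_1$ and let $(w,\tilde\Delta_w)=(1,\tilde\Delta_1)\cdot w$. If $[w,p]=[w',p]$, then $w^{-1}w'$ is a word in letters $s\notin T(p)$. All chambers along this word contain $[w,p]$, so each step keeps the lift of this point. So $\Delta_w\mapsto\tilde\Delta_w$ defines a section $\sigma:K\to\tilde K$ of $\pi$, continuous on each chamber.

**Step 3: $\sigma$ is continuous.** Let $x=[w_0,p]\in K$, and choose $\varepsilon$ as in (G1), smaller than the distance in $\Delta$ from $p$ to every face not containing $p$, and such that $B=B(x,\varepsilon)$ lies in an evenly covered open set. Then $B$ meets only chambers containing $x$: a point $y\in B$ lies in a chamber $\Delta_w\ni x$; if also $y\in\Delta_{w'}\not\ni x$, then $y$ lies in the face $\Delta_w\cap\Delta_{w'}$ of $\Delta_w$, which does not contain $x$, so $d(x,y)\ge\varepsilon$. For a chamber $\Delta_w\ni x$, (G1) shows that $B\cap\Delta_w$ is a metric ball about $x$ in the simplex $\Delta_w$,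 hence convex and connected. Let $\tilde B$ be the sheet over $B$ containing $\sigma(x)$. Each $\sigma|_{B\cap\Delta_w}$ is a continuous lift through $\sigma(x)$, so it takes values in $\tilde B$. Hence $\sigma|_B=(\pi|_{\tilde B})^{-1}$, which is continuous with open image $\tilde B$.

**Step 4: $\pi$ is a homeomorphism.** By Step 3, $\sigma$ is continuous and $\sigma(K)$ is open. It is also closed, since $\sigma(K)=\{\tilde x:\sigma(\pi(\tilde x))=\tilde x\}$ and $\tilde K$ is Hausdorff. As $\tilde K$ is connected, $\sigma(K)=\tilde K$, so $\pi$ is a bijection with continuous inverse $\sigma$.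

So $K$ is simply connected, and $K_U=K_U(S)$ proves Theorem B. With Section 3, Theorems A and C are proved, and the guess of Section 1, the Maximal $\mathrm{FA}_n$ Conjecture, holds for every $n\ge1$. $\blacksquare$
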